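# Small eigenvalues on $p$-forms under a lower Ricci bound

## A plausible guess: a uniform spectral gap in every degree

Let $(M^m,g)$ be a connected oriented closed Riemannian manifold and $\Delta=d\delta+\delta d$ the Hodge-Laplacian on differential $p$-forms, $0\le p\le m$. Its spectrum consists of non-negative eigenvalues of finite multiplicity, and $0$ has multiplicity $b_p(M)$, the $p$-th Betti number. Write the positive eigenvalues, with multiplicity, as
$$0<\lambda^{(p)}_1(M,g)\le\lambda^{(p)}_2(M,g)\le\cdots .$$

Suppose a family of metrics has Ricci curvature bounded below, volume bounded below and diameter bounded above. Can the first positive eigenvalue on $p$-forms go to zero, and can it do so in all the degrees $2\le p\le m-2$ at once? Precisely, we ask whether there are an integer $m\ge4$, a connected oriented closed $M^m$ and metrics $g_i$ on $M$ with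
$$\mathrm{Ric}_{g_i}\ge(m-1)\kappa,\qquad \mathrm{vol}(M,g_i)\ge v>0,\qquad \mathrm{diam}(M,g_i)\le D,$$
where $\kappa\in\mathbb R$ and $v,D>0$ do not depend on $i$, such that $\lambda_1^{(p)}(M,g_i)\to0$ for all $2\le p\le m-2$. The condition on $p$ is vacuous unless $m\ge4$, and the dimension is part of what must exist. The question comes from Colette Anné and Junya Takahashi, "Small eigenvalues of the Hodge-Laplacian with sectional curvature bounded below", arXiv:2506.11579 (2025).

The first guess is *no: there should be a uniform lower bound*. Two known results point that way.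

* (Gromov, Li–Yau) For functions, $\lambda_1^{(0)}(M,g)$ has a positive lower bound in terms of $m$, a lower Ricci bound and an upper diameter bound.
* (Colbois–Courtois) For given $m$ and $\kappa,v,D>0$ there is $C(m,\kappa,v,D)>0$ such that $|K_g|\le\kappa$ (sectional curvature), $\mathrm{vol}(M,g)\ge v$ and $\mathrm{diam}(M,g)\le D$ imply $\lambda_1^{(p)}(M,g)\ge C(m,\kappa,v,D)$ for all $p=0,1,\dots,m$.

Let us test the guess.

**Flat tori.** On $\mathbb R^m/\Lambda$ a $p$-form is $\sum_I u_I\,dx_I$ and $\Delta$ acts on each $u_I$ separately. So $\lambda_1^{(p)}=\lambda_1^{(0)}$, and the result on functions gives a lower bound.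

**Products of round spheres.** Take $S^a(s)\times S^b(t)$ with radii $s,t$ and diameter at most $D$, so $s,t\le D/\pi$. Eigenvalues on forms of a product are sums of eigenvalues on forms of the factors, and a positive sum has a positive summand. If $\Lambda_n>0$ is the least positive eigenvalue of the unit $S^n$ over all degrees, then every positive eigenvalue is at least $\min(\Lambda_a/s^2,\Lambda_b/t^2)\ge\pi^2\min(\Lambda_a,\Lambda_b)/D^2$. The guess survives.

**Degrees $0$ and $1$ under $\mathrm{Ric}\ge m-1$.** The tool is Bochner's formula: if $\omega$ is a $1$-form with $\Delta\omega=\lambda\omega$, then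
$$\lambda\|\omega\|^2=\|\nabla\omega\|^2+\int_M\mathrm{Ric}(\omega,\omega). \tag{1}$$

**Proposition 1.** If $\mathrm{Ric}\ge m-1$ (and $m\ge2$), then $\lambda_1^{(p)}\ge m$ for $p\in\{0,1,m-1,m\}$.

*Proof.* For $p=0$ this is Lichnerowicz's theorem. Let $\Delta u=\lambda u$ with $\lambda>0$ and apply (1) to $\omega=du\ne0$. Since $|\nabla^2u|^2\ge\frac1m(\Delta u)^2$ and $\|\Delta u\|^2=\lambda\|du\|^2$, we get $\lambda\ge\frac\lambda m+(m-1)$, so $\lambda\ge m$.

For $p=1$, a positive eigenvalue on exact $1$-forms is a positive eigenvalue on functions, hence $\ge m$. By Hodge decomposition it remains to treat a coclosed $\omega\ne0$ with $\Delta\omega=\lambda\omega$, $\lambda>0$. The skew part of $\nabla\omega$ has entries $\frac12(d\omega)_{ij}$, so its squared norm is $\frac14\sum_{i,j}(d\omega)_{ij}^2=\frac12|d\omega|^2$. Thus $|\nabla\omega|^2\ge\frac12|d\omega|^2$. Also $\|d\omega\|^2=\langle\delta d\omega,\omega\rangle=\lambda\|\omega\|^2$. Now (1) gives $\lambda\ge\frac\lambda2+(m-1)$, i.e. $\lambda\ge2(m-1)\ge m$.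

The Hodge star commutes with $\Delta$ and gives the degrees $m$ and $m-1$. $\square$

So far the guess stands. The natural next move is to run the Bochner argument in degree $p\ge2$: write $\Delta=\nabla^*\nabla+\mathcal W$ with a curvature term $\mathcal W$, and bound $\mathcal W$ below by Ricci. It stops already at $p=2$. On $S^2\times S^2$ (unit spheres) we have $\mathrm{Ric}=g>0$, but the area form $\omega$ of the first factor is parallel and harmonic, so $\mathcal W\omega=\Delta\omega-\nabla^*\nabla\omega=0$. Positive Ricci curvature does not make $\mathcal W$ positive on $2$-forms.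

This is only the failure of one argument. But the guess itself is false.

**Theorem A.** Let $m\ge6$, let $M$ be any connected oriented closed $m$-manifold and let $k\ge1$. There are constants $\kappa\in\mathbb R$, $v,D>0$ and metrics $g_i$ on $M$ with $\mathrm{Ric}_{g_i}\ge(m-1)\kappa$, $\mathrm{vol}(M,g_i)\ge v$, $\mathrm{diam}(M,g_i)\le D$ and
$$\lambda_k^{(p)}(M,g_i)\to0\qquad\text{for all }2\le p\le m-2 .$$

The case $k=1$ answers the question: yes, already for $m=6$, for example on $S^6$ or $S^3\times S^3$.

**Theorem B.** For every $m\ge6$ there are a closed simply connected $m$-manifold $M$ ($S^6$ if $m=6$), a number $v>0$ and metrics $g_i$ with $\mathrm{Ric}_{g_i}\ge m-1$ (hence $\mathrm{diam}\le\pi$) and $\mathrm{vol}(M,g_i)\ge v$, such that $\lambda_1^{(p)}(M,g_i)\to0$ for all $2\le p\le m-2$. On the other hand, $\mathrm{Ric}\ge m-1$ forces $\lambda_1^{(p)}\ge m$ for $p\in\{0,1,m-1,m\}$. So for $m\ge6$, under $\mathrm{Ric}\ge m-1$ and $\mathrm{vol}\ge v$ (with $v$ small, depending on $m$), a uniform positive lower bound for $\lambda_1^{(p)}$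 exists if and only if $p\in\{0,1,m-1,m\}$.

The second sentence of Theorem B is Proposition 1. The cases $m=4,5$ are not decided here.

## Coclosed test forms control four degrees at once

To make eigenvalues small we exhibit test forms. Two textbook facts are used. The Hodge decomposition splits the smooth $q$-forms $L^2$-orthogonally into harmonic, exact and coexact ones, and $\Delta$ preserves the splitting. The min-max principle on the coexact part says that if $\mu_1\le\mu_2\le\cdots$ are the eigenvalues of $\Delta$ on coexact $q$-forms, then $\mu_k\le\mu$ as soon as some $k$-dimensional space of smooth coexact forms satisfies $\langle\Delta\sigma,\sigma\rangle\le\mu\|\sigma\|^2$.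

**Lemma 2.** Let $(M^m,g)$ be closed and oriented, and let $V$ be a finite-dimensional space of smooth coclosed $q$-forms with $\|d\sigma\|^2\le\mu\|\sigma\|^2$ on $V$. If the subspace $V'\subset V$ of forms $L^2$-orthogonal to all harmonic forms has dimension $\ge k$, then $\lambda_k^{(p)}\le\mu$ for $p=q,\ q+1,\ m-q,\ m-q-1$.

*Proof.* Let $\sigma\in V'$ and write $\sigma=\eta+d\alpha+\delta\beta$ with $\eta$ harmonic. Then $\eta=0$ by orthogonality. From $\delta\sigma=0$ we get $\delta d\alpha=0$, so $\|d\alpha\|^2=\langle\alpha,\delta d\alpha\rangle=0$. Hence $\sigma=\delta\beta$ is coexact, and $\langle\Delta\sigma,\sigma\rangle=\|d\sigma\|^2\le\mu\|\sigma\|^2$. Min-max gives $\mu_k\le\mu$.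

All $\mu_j$ are positive and occur among the $\lambda_j^{(q)}$, so $\lambda_k^{(q)}\le\mu_k$. If $\Delta\sigma=\mu_j\sigma$ with $\sigma$ coexact, then $d\sigma$ is an exact $(q+1)$-eigenform for $\mu_j$; and $d\sigma=0$ would give $\mu_j\sigma=\delta d\sigma=0$. So $d$ is injective on these eigenspaces and $\lambda_k^{(q+1)}\le\mu_k$. Finally $*$ gives $\lambda_k^{(m-p)}=\lambda_k^{(p)}$. $\square$

For example, on the flat torus $(\mathbb R/2\pi\mathbb Z)^2$ the form $\sin x\,dy$ is coexact with eigenvalue $1$; then $d(\sin x\,dy)=\cos x\,dx\wedge dy$ has eigenvalue $1$ in degree $2$, and $*$ turns it into $\cos x$ in degree $0$.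

The word "orthogonal" in Lemma 2 matters. A harmonic form has $\|d\sigma\|^2/\|\sigma\|^2=0$ and tells us nothing about positive eigenvalues. This will come back twice.

## A harmonic form of the link, seen near a cone point

The cone over a closed Riemannian manifold $(Y^{m-1},g_Y)$, its *link*, is $(0,\infty)\times Y$ with metric $d\rho^2+\rho^2g_Y$. With $Y$ the unit sphere this is $\mathbb R^m\setminus\{0\}$.

Take $m=6$ and $Y=S^2\times S^3$ with $g_Y=\alpha^2(g_{S^2}+g_{S^3})$. Let $\theta=\mathrm{vol}_{S^3}$, pulled back to the cone. It is closed, its pointwise norm is $(\alpha\rho)^{-3}$, and the volume element is a constant times $\rho^5d\rho$. So its $L^2$-norm squared over $\{\rho_0\le\rho\le\frac12\}$ is a constant times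
$$\int_{\rho_0}^{1/2}\rho^{5-6}\,d\rho=\log\frac{1}{2\rho_0},$$
which diverges as $\rho_0\to0$. If we cut $\theta$ off between $\rho=\frac12$ and $\rho=\frac34$, the resulting form fails to be closed only there, at a fixed cost. Large norm and bounded energy together make a small Rayleigh quotient. In general, a harmonic $q$-form on a factor of the link contributes $\int\rho^{m-1-2q}d\rho$, which diverges exactly when $2q\ge m$.

A cone point is not allowed on a smooth manifold, so the tip must be replaced by something smooth of small size $\varepsilon$. Which filling?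

The link $S^2\times S^3$ bounds $S^2\times D^4$. This filling is no use for $\theta$: the sphere $S^3$ bounds in it, so by Stokes $\theta$ does not extend to a closed form. Any fixed smooth extension $\tau$ of $\theta$ over a filling with fixed metric $g_1$ has $d\tau\ne0$ there. After rescaling to $\varepsilon^2g_1$ its energy is $\varepsilon^{m-2(q+1)}\|d\tau\|^2_{g_1}$, which is of order $\varepsilon^{-2}$ for $m=6$, $q=3$. The norm squared is only of order $\log\frac1\varepsilon$: the filling contributes $\varepsilon^{m-2q}\|\tau\|_{g_1}^2=\|\tau\|_{g_1}^2$ and the conical part a logarithm. The quotient blows up.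

The other filling, $D^3\times S^3$, is the right one: there $\theta$ simply continues as the pullback from the second factor, and it is closed all the way in. So we use links $Y=S^a\times F^b$, $m=a+b+1$, filled by $D^{a+1}\times F$, with a harmonic $q$-form on $F$ satisfying $2q\ge m$.

The remaining question is curvature. Our metrics are doubly warped products
$$g=dr^2+f(r)^2g_{S^a}+h(r)^2g_F ,$$
where $g_{S^a}$ is the unit round metric. Their sectional curvatures are $-f''/f$ on planes spanned by $\partial_r$ and an $S^a$-direction, $-h''/h$ for $\partial_r$ and an $F$-direction, $(1-f'^2)/f^2$ inside $TS^a$, $-f'h'/(fh)$ for an $S^a$- and an $F$-direction, and $(K_F-h'^2)/h^2$ inside $TF$. The Ricci tensor is block diagonal, with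
$$\begin{aligned}\mathrm{Ric}(\partial_r,\partial_r)&=-a\frac{f''}f-b\frac{h''}h,\\ \mathrm{Ric}(X,X)&=-\frac{f''}f+(a-1)\frac{1-f'^2}{f^2}-b\frac{f'h'}{fh},\\ \mathrm{Ric}(U,U)&=\mathrm{Ric}_F(U,U)-\Big[hh''+(b-1)h'^2+a\frac{f'h'h}f\Big]g_F(U,U),\end{aligned}\tag{2}$$
for unit vectors $X$ tangent to $S^a$ and all $U$ tangent to $F$. As a check, $f=\sin r$, $h=\cos r$, $F=S^b$ is the round $S^{a+b+1}$; the second line gives $1+(a-1)+b=a+b$, as it should.

Now put $f=h=\alpha\rho$, the cone, with $a=1$. The second line of (2) becomes $-b/\rho^2$, unbounded below. So we need $a\ge2$. Together with $2q\ge m$ and $q\le b=m-1-a\le m-3$ this forces $\frac m2\le m-3$, that is, $m\ge6$. For $m=4,5$ the two requirements exclude each other and this construction says nothing.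

## A cap $D^{a+1}\times F$ with non-negative Ricci curvature

We want a metric that is a product (flat ball times $F$) near the core $\{0\}\times F$ and exactly conical further out. The slope of $f$ must drop from $1$ to $\alpha$, which is concave and good for the radial Ricci curvature; the slope of $h$ must rise from $0$ to $\alpha$, which is convex and bad. The trick is to drive both changes by the same cutoff $w$, so that $f''$ and $h''$ are multiples of $w'$ with coefficients $1-\alpha$ and $-\alpha$. For small $\alpha$ the good term wins.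

**Lemma 3.** Let $a,b\ge2$, let $(F^b,g_F)$ be a closed connected oriented Riemannian manifold with $\mathrm{Ric}_F\ge g_F$, and let $m=a+b+1$. For all sufficiently small $\alpha\in(0,1)$ there are $c=c(\alpha)>0$ and smooth functions $f,h$ on $[0,\infty)$, positive for $r>0$, such that

* $f=r$ and $h$ is a positive constant on $[0,\frac12]$; $f=h=\alpha(r+c)$ for $r\ge1$; $f',h'\ge0$;
* $g_1=dr^2+f^2g_{S^a}+h^2g_F$ is a smooth metric on $\mathbb R^{a+1}\times F$ ($r$ the radius in $\mathbb R^{a+1}$) with $\mathrm{Ric}_{g_1}\ge0$.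

*Proof.* **Step 1: the profile.** Fix a smooth nonincreasing $w:[0,\infty)\to[0,1]$ with $w=1$ on $[0,\frac12]$ and $w=0$ on $[1,\infty)$. Put $I(r)=\int_0^rw$, $I_\infty=I(1)\in[\frac12,1]$, $W=\max|w'|$, and
$$f=\alpha r+(1-\alpha)I(r),\qquad h=I_\infty+\alpha\,(r-I(r)).$$
Then $h-f=I_\infty-I(r)\ge0$, with equality for $r\ge1$, where both equal $\alpha(r+c)$ with $c=(1-\alpha)I_\infty/\alpha$. Moreover
$$f'=\alpha+(1-\alpha)w\in[\alpha,1],\quad h'=\alpha(1-w)\ge0,\quad f''=(1-\alpha)w'\le0,\quad h''=-\alpha w'\ge0.$$
On $[0,\frac12]$ we have $f=r$, $h=I_\infty$: a flat ball times a rescaled $F$, hence smooth at $r=0$ and with $\mathrm{Ric}\ge0$. Choose $\alpha$ so small that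
$$\alpha\le\tfrac a{a+b},\qquad 2\alpha W+(b-1)\alpha^2+4a\alpha\le1. \tag{3}$$
We now check the three blocks of (2).

**Step 2: the radial block.** It equals $-w'\big[\frac{a(1-\alpha)}f-\frac{b\alpha}h\big]$. Here $-w'\ge0$. Since $h\ge f$, and since $b\alpha\le a(1-\alpha)$ is the first condition in (3), the bracket is $\ge0$.

**Step 3: the $S^a$ block.** The term $-f''/f$ is $\ge0$, so it suffices that $(a-1)(1-f'^2)\ge bf'h'\frac fh$. As $1-f'=(1-\alpha)(1-w)$, the left side is $(a-1)(1-\alpha)(1-w)(1+f')$. As $f\le h$, the right side is at most $b\alpha(1-w)f'\le a(1-\alpha)(1-w)f'$. Finally $af'\le(a-1)(1+f')$ is the same as $f'\le a-1$, which holds because $f'\le1\le a-1$. This is where $a\ge2$ enters.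

**Step 4: the $F$ block.** Since $\mathrm{Ric}_F\ge g_F$, we need the bracket in the third line of (2) to be at most $1$. For $r\le\frac12$ it is $0$. For $r\ge1$ it is $(b-1)\alpha^2+a\alpha^2\le1$ by (3). For $\frac12\le r\le1$ we have $h\le1+\alpha\le2$, $f\ge f(\frac12)=\frac12$, $h''\le\alpha W$, $h'\le\alpha$, $f'\le1$, so the bracket is at most $2\alpha W+(b-1)\alpha^2+4a\alpha\le1$. $\square$

**Scaling the cap.** The purpose is to fit the cap, shrunk to size $\varepsilon$, into a fixed domain so that near the boundary nothing depends on $\varepsilon$. Put $\rho=\varepsilon(r+c)$. For $r\ge1$, i.e. $\rho\ge\varepsilon(1+c)$,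
$$\varepsilon^2g_1=d\rho^2+\rho^2g_Y,\qquad Y=S^a\times F,\quad g_Y=\alpha^2(g_{S^a}+g_F).$$
Let $0<\varepsilon<\frac1{4(1+c)}$ and $Z=D^{a+1}\times F$, with $t\in[0,1]$ the radius in the closed unit ball. Choose an increasing diffeomorphism $\psi_\varepsilon:[0,1]\to[0,\frac1\varepsilon-c]$ with $\psi_\varepsilon(t)=t$ near $0$ and $\psi_\varepsilon(t)=\frac t\varepsilon-c$ on $[\frac12,1]$. It exists: we prescribe a positive smooth $\psi_\varepsilon'$ that is $1$ on a very short interval near $0$, is $\frac1\varepsilon$ on $[\frac12,1]$, and has integral $\frac1{2\varepsilon}-c>0$ over $[0,\frac12]$. Let $\gamma_\varepsilon$ be the pullback of $\varepsilon^2g_1$ to $Z$ via $r=\psi_\varepsilon(t)$; it is smooth since $\psi_\varepsilon(t)=t$ near the core. For $t\ge\frac12$ we have $r\ge\frac1{2\varepsilon}-c\ge2+c>1$ and $\rho=t$. Hence $\mathrm{Ric}_{\gamma_\varepsilon}\ge0$ and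
$$\gamma_\varepsilon=dt^2+t^2g_Y\quad\text{on }\{\tfrac12\le t\le1\}, \tag{4}$$
which is independent of $\varepsilon$.

## Cutting off on the cap: bounded energy, unbounded norm

Fix a smooth $\chi:[0,1]\to[0,1]$ with $\chi=1$ on $[0,\frac12]$ and $\chi=0$ on $[\frac34,1]$. For a harmonic $q$-form $\theta$ on $(F,g_F)$ let $\sigma_\theta=\chi(t)\,\theta$ on $Z$, with $\theta$ pulled back. It is smooth (near the core it is just $\theta$) and vanishes for $t\ge\frac34$, so it extends by $0$ whenever $Z$ is embedded in a closed manifold.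

Theorem B will need a conformal variant of $\gamma_\varepsilon$, so we allow a little more freedom. Throughout, $\rho=\varepsilon(\psi_\varepsilon(t)+c)$.

**Lemma 4.** Let $2q\ge m$, and let $Z$ carry, for each small $\varepsilon$, a smooth metric which for $t>0$ has the form $R^2dt^2+S^2g_{S^a}+T^2g_F$ with positive functions $R,S,T$ of $t$. Assume that it is independent of $\varepsilon$ on $\{\frac12\le t\le\frac34\}$, and that on $\{\varepsilon(1+c)\le\rho\le\frac12\}$ it equals $\phi^{-2}(d\rho^2+\rho^2g_Y)$ with a radial function $\phi$, $\frac12\le\phi\le1$. Then $\delta\sigma_\theta=0$, $\|d\sigma_\theta\|^2=A\|\theta\|_F^2$ with $A$ independent of $\varepsilon$ and $\theta$, and $\|\sigma_\theta\|^2=B_\varepsilon\|\theta\|_F^2$ with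
$$B_\varepsilon\ge C\log\frac1{2\varepsilon(1+c)}\to\infty,$$
where $C>0$ is independent of $\varepsilon$.

The metrics $\gamma_\varepsilon$ satisfy the hypotheses with $\phi\equiv1$.

*Proof.* **Step 1: coclosedness.** For $t>0$,
$$*\sigma_\theta=\pm\chi\,R\,S^a\,T^{b-2q}\,dt\wedge\mathrm{vol}_{S^a}\wedge*_F\theta. \tag{5}$$
The coefficient depends only on $t$ and stands next to $dt$, the form $\mathrm{vol}_{S^a}$ is closed, and $d{*_F}\theta=0$ because $\theta$ is harmonic. So $d{*\sigma_\theta}=0$, that is, $\delta\sigma_\theta=0$ for $t>0$, and for $t=0$ by continuity.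

**Step 2: the energy.** $d\sigma_\theta=\chi'\,dt\wedge\theta$ lives in $\frac12\le t\le\frac34$, where the metric does not depend on $\varepsilon$. Its norm squared is $\mathrm{vol}(S^a)\int\chi'^2R^{-1}S^aT^{b-2q}dt\cdot\|\theta\|_F^2$, and the factor is $A$.

**Step 3: the norm.** By (5), $B_\varepsilon=\mathrm{vol}(S^a)\int_0^1\chi^2RS^aT^{b-2q}\,dt$. On $\varepsilon(1+c)\le\rho\le\frac12$ we have $t\le\frac12$, so $\chi=1$, and $R\,dt=\phi^{-1}d\rho$, $S=T=\phi^{-1}\alpha\rho$. As $a+b=m-1$, the integrand is
$$\phi^{-1}(\phi^{-1}\alpha\rho)^{m-1-2q}\,d\rho=\phi^{2q-m}(\alpha\rho)^{m-1-2q}\,d\rho .$$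
Since $2q\ge m$ and $\phi\ge\frac12$, we have $\phi^{2q-m}\ge2^{m-2q}$. Since $\alpha,\rho<1$ and $m-1-2q\le-1$, we have $(\alpha\rho)^{m-1-2q}\ge\rho^{-1}$. Integrating $\rho^{-1}$ from $\varepsilon(1+c)$ to $\frac12$ gives the bound with $C=2^{m-2q}\,\mathrm{vol}(S^a)$. $\square$

## One cap is not enough: counting harmonic forms

It is tempting to stop here: implant one cap in $M$ and quote Lemma 2 with $V=\mathbb R\sigma_\theta$. This can fail. Let $M=S^3\times S^4$ be the union of two copies of $D^3\times S^4$, so $m=7$, $a=2$, $q=b=4$; let one copy carry $\gamma_\varepsilon$, extend the metric over $M$ in any way, and let $\theta=\mathrm{vol}_{S^4}$, so $*_F\theta=1$. There is a harmonic $4$-form $H$ with $\int_{\{x\}\times S^4}H=1$. By (5),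
$$\langle\sigma_\theta,H\rangle=\pm\int_0^1\chi RS^2T^{-4}\Big(\int_{S^2\times S^4}\mathrm{vol}_{S^2}\wedge H\Big)dt=\pm\mathrm{vol}(S^2)\int_0^1\chi RS^2T^{-4}\,dt\ne0 .$$
So $V'=0$ and Lemma 2 gives nothing.

The cure for an arbitrary $M$ is to implant more caps than there are harmonic forms. The number $b_q(M)$ does not depend on the metric, and the cap $D^{a+1}\times S^b$ fits in any ball, as many times as we like.

**Proof of Theorem A.** Let $m\ge6$.

**Step 1: implanting the caps.** For every integer $b$ with $\frac m2\le b\le m-3$ put $a=m-1-b\ge2$, $F=S^b$ (unit round, $b\ge3$, so $\mathrm{Ric}_F=(b-1)g_F\ge g_F$), $Z_b=D^{a+1}\times S^b$ and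
$$N_b=k+b_b(M),$$
where $b_b(M)$ is the Betti number in degree $b$. The map
$$D^{a+1}\times S^b\to\mathbb R^{b+1}\times\mathbb R^a=\mathbb R^m,\qquad\big((s_0,\dots,s_a),x\big)\mapsto\big((1+\tfrac12s_0)x,\ s_1,\dots,s_a\big)$$
is an embedding with bounded image, so $Z_b$ embeds in an $m$-ball. Embed in $M$, inside disjoint coordinate balls, $N_b$ copies of $Z_b$ for each such $b$. Let $Z^1,\dots,Z^L$ be all these copies, with radial coordinates $t_j$ and links $Y_j$.

**Step 2: the metrics.** Put $N=M\setminus\bigcup_j\{t_j<\frac12\}$, a compact manifold with boundary. It is connected: the cores $S^b$ have codimension $a+1\ge3$, so $M$ minus the cores is connected, and pushing $\{0<t_j<\frac12\}$ radially to $\{t_j=\frac12\}$ maps it continuously onto $N$. For each $b$ choose $\alpha$ by Lemma 3. Take any metric on $M$ and, over $\frac34\le t_j\le1$, interpolate by a convex combination (with a cutoff in $t_j$) between it and the cone metric $dt_j^2+t_j^2g_{Y_j}$. This gives a fixed metric $g_*$ on $N$ that equals the cone metric on $\{\frac12\le t_j\le\frac34\}$.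 Let $g_\varepsilon=g_*$ on $N$ and $g_\varepsilon=\gamma_\varepsilon$ on $\{t_j\le\frac34\}$. By (4) the two agree on the overlap, so $g_\varepsilon$ is a smooth metric on $M$ for all small $\varepsilon$.

**Step 3: the uniform bounds.** On $\{t_j\le\frac34\}$ we have $\mathrm{Ric}\ge0$. On the compact set $N$ the metric is fixed. So $\mathrm{Ric}_{g_\varepsilon}\ge(m-1)\kappa$ for some $\kappa$ independent of $\varepsilon$. Next, $\mathrm{vol}(M,g_\varepsilon)\ge\mathrm{vol}(N,g_*)=:v>0$. A point with $t_j\le\frac12$ is joined to $N$ by a radial segment of length at most $\varepsilon\psi_\varepsilon(\frac12)=\frac12-\varepsilon c\le\frac12$. Hence $\mathrm{diam}(M,g_\varepsilon)\le D:=\mathrm{diam}_{\rm int}(N,g_*)+1$, where $\mathrm{diam}_{\rm int}$ is the diameter for the path metric of $N$, finite because $N$ is compact and connected.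

**Step 4: small eigenvalues.** Fix $b$ and put $q=b$, so $2q\ge m$. Let $V$ be the span of the $N_b$ forms $\sigma_\theta$, $\theta=\mathrm{vol}_{S^b}$, one on each copy of $Z_b$. Their supports are disjoint, so $\dim V=N_b$ and the norms squared of $\sigma$ and of $d\sigma$ add up over the copies. By Lemma 4 all forms in $V$ are coclosed and $\|d\sigma\|^2\le\mu_\varepsilon\|\sigma\|^2$ on $V$ with $\mu_\varepsilon=A/B_\varepsilon\to0$. Orthogonality to the harmonic $b$-forms imposes $b_b(M)$ linear conditions, so $\dim V'\ge N_b-b_b(M)=k$. By Lemma 2,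
$$\lambda_k^{(p)}(M,g_\varepsilon)\to0\qquad\text{for }p\in\{b,\ b+1,\ m-b,\ m-b-1\}.$$

**Step 5: all degrees.** Let $b$ run over the integers in $[\frac m2,m-3]$; there is one because $m\ge6$. Then $b,b+1$ cover $\lceil\frac m2\rceil,\dots,m-2$, and $m-b,m-b-1$ cover $2,\dots,\lfloor\frac m2\rfloor$. So every $2\le p\le m-2$ is covered. Take $g_i=g_{\varepsilon_i}$ with $\varepsilon_i\to0$. $\blacksquare$

For $m=6$ only $b=3$, $a=2$ occurs, and $\{3,4,3,2\}=\{2,3,4\}$.

There is no conflict with Colbois–Courtois. At the core, $\gamma_\varepsilon$ is $\varepsilon^2$ times a product of a flat ball with the rescaled sphere $F=S^b$, so sectional curvatures there grow like $\varepsilon^{-2}$. They are not bounded below either: a plane spanned by an $S^a$- and an $F$-direction at $r=1$ has $g_1$-curvature $-f'h'/(fh)=-1/(1+c)^2$, hence $\gamma_\varepsilon$-curvature $-\varepsilon^{-2}/(1+c)^2$. Theorem A shows that the two-sided sectional bound of Colbois–Courtois cannot be replaced by a lower Ricci bound in any degree $2\le p\le m-2$, for any $m\ge6$, on any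 closed connected oriented $M$.

## From non-negative to positive Ricci curvature by a conformal factor

For Theorem B we need $\mathrm{Ric}\ge m-1$ everywhere, so there is no room for an arbitrary metric on $N$. The model is the round sphere in stereographic coordinates: $\frac4{(1+\rho^2)^2}(d\rho^2+\rho^2g_{S^{m-1}})$ turns the flat cone into the sphere. We apply the factor $\phi^{-2}$, $\phi=\frac12(1+\rho^2)$, to our cone, and modify $\rho^2$ near the core to keep it smooth and convex.

**Lemma 5.** In the setting of Lemma 3, let $P:[0,\infty)\to\mathbb R$ satisfy $P'=2(r+c(1-w))$ and $P(r)=(r+c)^2$ for $r\ge1$, and let $\phi=\frac12(1+\varepsilon^2P(r))$. Then $G_\varepsilon:=\phi^{-2}\varepsilon^2g_1$ on $\{\rho\le1\}$ is smooth, $1\le\phi^{-1}\le2$, and $\mathrm{Ric}_{G_\varepsilon}\ge\frac14G_\varepsilon$ for all small $\varepsilon$. Transported to $Z$ by $r=\psi_\varepsilon(t)$, it equals $\frac4{(1+t^2)^2}(dt^2+t^2g_Y)$ on $\{\frac12\le t\le1\}$. In particular it satisfies the hypotheses of Lemma 4.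

*Proof.* **Step 1: smoothness and size of $\phi$.** The two conditions on $P$ agree for $r\ge1$, where $w=0$. Near $r=0$ we have $w=1$, so $P=P(0)+r^2$ and $\phi$ is smooth. $P$ is nondecreasing, and
$$P(0)=(1+c)^2-\int_0^12(r+c(1-w))\,dr=(1+c)^2-1-2c(1-I_\infty)=c^2+2cI_\infty>0 .$$
For $r\ge1$ and $\rho\le1$ we have $\varepsilon^2P=\rho^2\le1$, and for $r\le1$ monotonicity gives $\varepsilon^2P\le\varepsilon^2(1+c)^2\le1$. So $\frac12\le\phi\le1$.

**Step 2: the conformal change formula.** For $\tilde g=e^{2u}g$ in dimension $m$, with $\mathrm{tr}\nabla^2u$ the trace of the Hessian,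
$$\mathrm{Ric}_{\tilde g}=\mathrm{Ric}_g-(m-2)\big(\nabla^2u-du\otimes du\big)-\big(\mathrm{tr}\nabla^2u+(m-2)|du|^2\big)g .$$
For $u=-\log\phi$ we have $\nabla^2u=-\frac{\nabla^2\phi}\phi+\frac{d\phi\otimes d\phi}{\phi^2}$, and the formula becomes
$$\mathrm{Ric}_{\tilde g}=\mathrm{Ric}_g+(m-2)\frac{\nabla^2\phi}\phi+\Big(\frac{\mathrm{tr}\nabla^2\phi}\phi-(m-1)\frac{|d\phi|^2}{\phi^2}\Big)g. \tag{6}$$
We use it with $g=\varepsilon^2g_1$, so $\mathrm{Ric}_g\ge0$, and $\tilde g=G_\varepsilon$.

**Step 3: the conical region $r\ge1$.** Here $\phi=\frac12(1+\rho^2)$ on a cone, so $\nabla^2\phi=g$, $\mathrm{tr}\nabla^2\phi=m$, $|d\phi|^2=\rho^2$. By (6),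
$$\mathrm{Ric}_{\tilde g}\ge\big((2m-2)\phi-(m-1)\rho^2\big)\phi^{-2}g=(m-1)\phi^{-2}g=(m-1)\tilde g .$$

**Step 4: the core region $r\le1$.** A radial function on a doubly warped product has
$$\nabla^2P=P''dr^2+P'ff'g_{S^a}+P'hh'g_F ,$$
and here $P''=2-2cw'\ge2$ and $P',f,f',h,h'\ge0$. So $\nabla^2P\ge0$, which makes the second term of (6) non-negative. The Hessian does not change under constant rescaling of the metric, so $\mathrm{tr}_g\nabla^2\phi=\varepsilon^{-2}\cdot\frac12\varepsilon^2\,\mathrm{tr}_{g_1}\nabla^2P\ge1$. Also $|d\phi|_g^2=\frac14\varepsilon^2P'^2\le\varepsilon^2(1+c)^2$. With $\phi\ge\frac12$, (6) gives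
$$\mathrm{Ric}_{\tilde g}\ge\big(\phi\,\mathrm{tr}_g\nabla^2\phi-(m-1)|d\phi|_g^2\big)\tilde g\ge\big(\tfrac12-(m-1)\varepsilon^2(1+c)^2\big)\tilde g\ge\tfrac14\tilde g$$
for $\varepsilon$ small.

**Step 5: the form near the boundary.** On $t\ge\frac12$ we have $r\ge1$ and $\varepsilon^2P=\rho^2=t^2$, so (4) gives the stated formula. The metric is of the form required in Lemma 4, because $\phi$ depends only on $r$. $\square$

## Two caps glued along $S^{a_1}\times F_1=S^{a_2}\times F_2$

With $t=\tan(\vartheta/2)$ we have $\frac{2\,dt}{1+t^2}=d\vartheta$ and $\frac{2t}{1+t^2}=\sin\vartheta$, so near its boundary the cap of Lemma 5 is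
$$\frac4{(1+t^2)^2}(dt^2+t^2g_Y)=d\vartheta^2+\sin^2\vartheta\,g_Y, \tag{7}$$
and $t=1$ is the equator $\vartheta=\frac\pi2$. The expression is symmetric under $\vartheta\mapsto\pi-\vartheta$. So two caps with the same link metric can be glued directly, with no leftover region. All that is needed is one $Y$ that splits in two ways.

**The case $m=6$.** Let $Y=S^2\times S^3$, filled by $X_1=D^3\times S^3$ and by $X_2=S^2\times D^4$. The union is $S^6\subset\mathbb R^3\times\mathbb R^4$: the part $\{|x|^2\le\frac12\}$ is $D^3\times S^3$ via $(x,y)\mapsto(\sqrt2\,x,y/|y|)$, and $\{|y|^2\le\frac12\}$ is $S^2\times D^4$ likewise. We take $q=3$ and the single test form $\sigma_\theta$, $\theta=\mathrm{vol}_{S^3}$, on $X_1$. As $H^3(S^6)=0$, there is nothing to be orthogonal to. Lemmas 2 and 4 give $\lambda_1^{(p)}\to0$ for $p=2,3,4$.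

In higher dimensions we need enough degrees $q$ and must again deal with harmonic forms, this time without the freedom to add caps.

**Proof of Theorem B.**

**Step 1: the manifolds.** We want $Y^{m-1}$, a product of spheres of dimensions $\ge2$, written as $S^{a_1}\times F_1=S^{a_2}\times F_2$, where $F_j$ is the product of the remaining factors, so that the $F_j$ have cohomology in all degrees $q$ with $\frac m2\le q\le m-3$.

* $m\ge6$ even: $Y=S^2\times S^3\times(S^2)^{(m-6)/2}$, $a_1=2$, $F_1=S^3\times(S^2)^{(m-6)/2}$, $a_2=3$, $F_2=(S^2)^{(m-4)/2}$.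
* $m=7$: $Y=S^2\times S^4$, $a_1=a_2=2$, $F_1=F_2=S^4$.
* $m\ge9$ odd: $Y=S^2\times S^3\times S^3\times(S^2)^{(m-9)/2}$, $a_1=2$, $F_1=S^3\times S^3\times(S^2)^{(m-9)/2}$, $a_2=3$, $F_2=S^2\times S^3\times(S^2)^{(m-9)/2}$.

*Claim: for every integer $q$ with $\frac m2\le q\le m-3$, $b_q(F_1)\ne0$ or $b_q(F_2)\ne0$.* By Künneth the degrees with cohomology are the sums of dimensions of subsets of the factors. For $m$ even, $F_1$ has cohomology in the odd degrees $3,5,\dots,m-3$ and $F_2$ in the even degrees $0,2,\dots,m-4$; since $m-3$ is odd, every $q$ with $3\le q\le m-3$ occurs. For $m=7$ only $q=4$ is in the range, and $b_4(S^4)=1$. For $m\ge9$ odd, $F_1$ has cohomology in the even degrees $6,8,\dots,m-3$ (use both $S^3$ factors) and $F_2$ in the odd degrees $3,5,\dots,m-4$. An odd $q\le m-3$ is $\le m-4$ because $m-3$ is even, and an even $q\ge\frac m2\ge\frac92$ is $\ge6$.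

Let $X_j=D^{a_j+1}\times F_j$ and $M=X_1\cup_YX_2$. By the decomposition of $S^6$ above, $M$ is $S^6\times(S^2)^{(m-6)/2}$ for $m$ even and $S^6\times S^3\times(S^2)^{(m-9)/2}$ for odd $m\ge9$; for $m=7$ it is the double of $D^3\times S^4$, namely $S^3\times S^4$. So $M$ is closed, simply connected and orientable, and $M=S^6$ for $m=6$.

**Step 2: the metrics.** Give all sphere factors the unit round metric; as their dimensions are $\ge2$, $\mathrm{Ric}_{F_j}\ge g_{F_j}$. Choose one $\alpha$ small enough for Lemma 3 with both $(a_1,F_1)$ and $(a_2,F_2)$. Then both caps have the same link metric, $\alpha^2$ times the sum of the unit round metrics of the factors of $Y$. Put $G_\varepsilon$ on both caps. By (7), using $\pi-\vartheta$ on the second cap, they fit together along $\vartheta=\frac\pi2$ to a smooth metric $\tilde g_\varepsilon$ on $M$ with $\mathrm{Ric}\ge\frac14\tilde g_\varepsilon$. Its volume is at least that of the $\varepsilon$-independent part $\{t_1\ge\frac12\}\cup\{t_2\ge\frac12\}$, where $t_j$ is the radius on $X_j$. The Ricci tensor does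 not change under constant rescaling, so $g_\varepsilon=\frac1{4(m-1)}\tilde g_\varepsilon$ has $\mathrm{Ric}_{g_\varepsilon}\ge m-1$, and its volume is $\ge v>0$ with $v$ independent of $\varepsilon$. By Myers' theorem $\mathrm{diam}\le\pi$. Constant rescaling does not affect whether $\lambda\to0$, so we continue with $\tilde g_\varepsilon$.

**Step 3: the test space.** Let $q$ be an integer with $\frac m2\le q\le m-3$. Let $V$ be the space of forms $\sigma_{\theta_1}+\sigma_{\theta_2}$ with $\theta_j$ a harmonic $q$-form on $F_j$ and $\sigma_{\theta_j}$ living on $X_j$. Then $\dim V=b_q(F_1)+b_q(F_2)$. The supports of $\sigma_{\theta_1}$ and $\sigma_{\theta_2}$ are disjoint. So by Lemma 4 the forms in $V$ are coclosed and satisfy $\|d\sigma\|^2\le\mu_\varepsilon\|\sigma\|^2$, where $\mu_\varepsilon\to0$ is the larger of the two quotients $A/B_\varepsilon$ for the two caps.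

**Step 4: pairing with harmonic forms sees only cohomology.** The space $V$ may be smaller than $b_q(M)$ plus one, so the counting of Theorem A is too crude. We look at which harmonic forms $V$ can detect. Let $H$ be a harmonic $q$-form on $M$ and let $\iota_t:S^{a_j}\times F_j\to X_j$ be the inclusion at radius $t>0$. By (5),
$$\langle\sigma_{\theta_j},H\rangle=\pm\int_0^1\chi\,RS^{a_j}T^{b_j-2q}\Big(\int_{S^{a_j}\times F_j}\mathrm{vol}_{S^{a_j}}\wedge*_{F_j}\theta_j\wedge\iota_t^*H\Big)dt,\qquad b_j=\dim F_j .$$
Both $\mathrm{vol}_{S^{a_j}}\wedge*_{F_j}\theta_j$ and $\iota_t^*H$ are closed, so by Stokes the inner integral depends only on the class of $\iota_t^*H$, which is $\iota_t^*[H|_{X_j}]$. Thus it depends only on $[H|_{X_j}]\in H^q(X_j;\mathbb R)$. Identify $H^q(M)$ with the harmonic forms. For each $\sigma\in V$ the functional $H\mapsto\langle\sigma,H\rangle$ factors through the restriction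
$$\mathrm r:H^q(M)\to H^q(X_1)\oplus H^q(X_2).$$

**Step 5: there is room in $V$.** The map $\sigma\mapsto\langle\sigma,\cdot\rangle$ sends $V$ into the functionals on $H^q(M)$ that vanish on $\ker\mathrm r$, a space of dimension $\mathrm{rank}\,\mathrm r$. Its kernel is the subspace $V'$ of forms orthogonal to all harmonic forms. Since $X_j$ retracts to $F_j$, $H^q(X_j)\cong H^q(F_j)$ and $\dim V=\dim\big(H^q(X_1)\oplus H^q(X_2)\big)$. Hence
$$\dim V'\ge\dim V-\mathrm{rank}\,\mathrm r=\dim\mathrm{coker}\,\mathrm r=\mathrm{rank}\big(H^q(X_1)\oplus H^q(X_2)\to H^q(Y)\big),$$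
the last equality by exactness of the Mayer–Vietoris sequence. The map $H^q(X_j)\to H^q(Y)$ is the pullback $H^q(F_j)\to H^q(S^{a_j}\times F_j)$ under the projection, which is injective because the projection has a section. So $\dim V'\ge\max_jb_q(F_j)\ge1$ by the Claim.

**Step 6: all degrees.** Lemma 2 with $k=1$ gives $\lambda_1^{(p)}\to0$ for $p=q,q+1,m-q,m-q-1$. As in Step 5 of the proof of Theorem A, letting $q$ run over the integers in $[\frac m2,m-3]$ covers all $2\le p\le m-2$.

**Step 7: the remaining degrees.** Proposition 1 gives $\lambda_1^{(p)}\ge m$ for $p\in\{0,1,m-1,m\}$ whenever $\mathrm{Ric}\ge m-1$. A smaller volume bound only enlarges the class of metrics, so the metrics just built rule out a uniform positive bound for every other $p$, for all small $v$. This is the stated equivalence. $\blacksquare$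

For $m=7$ the rank count can be seen by hand. Here $M=S^3\times S^4$ is the double of one cap, $q=4$, $\theta=\mathrm{vol}_{S^4}$, and $V$ is spanned by $\sigma_1$ and $\sigma_2$, the forms $\sigma_\theta$ on the two halves. The map $\mathrm r:\mathbb R\to\mathbb R^2$ has rank $1$, so $\dim V'\ge1$. Let $\Phi$ be the isometry that swaps the halves. It sends a fiber $\{x\}\times S^4$ to a homotopic one, so it acts trivially on $H^4(M)$ and fixes the harmonic form $H$. But $\Phi^*(\sigma_1-\sigma_2)=-(\sigma_1-\sigma_2)$. Therefore $\langle\sigma_1-\sigma_2,H\rangle=0$: neither form alone is orthogonal to $H$, by the computation before the proof of Theorem A, but their difference is.
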